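\title{Monotonicity of the first Steklov--Dirichlet eigenvalue\\ on eccentric annuli}

\begin{abstract}
Remove a ball from a larger ball in $\mathbb{R}^n$, $n\ge2$, and consider harmonic functions that vanish on the inner sphere and satisfy the Steklov condition on the outer sphere. We prove that the first eigenvalue is a differentiable, strictly decreasing function of the distance between the two centers. The main step shows that the first eigenfunction increases in the polar angle along spheres centered at any point between the two centers. The angular derivatives, divided by the distance to the axis, are harmonic functions in $\mathbb{R}^{n+2}$. A variational argument gives their sign for the center of the outer ball, and the maximum principle, combined with an identity on the outer sphere, carries the sign to the center of the inner ball. We also determine the range of the eigenvalue and extend the result to a Dirichlet--Robin problem.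
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge2$, $0<r_1<r_2$ and $0\le t<r_2-r_1$, and let $e_1=(1,0,\dots,0)\in\mathbb{R}^n$. The closed ball of radius $r_1$ about $te_1$ lies inside the open ball of radius $r_2$ about $0$. On the region between the two spheres we look for harmonic functions $u\not\equiv0$ that vanish on the inner sphere and satisfy $\partial_\nu u=\sigma u$ on the outer sphere, where $\nu$ is the outward unit normal. The numbers $\sigma$ for which such a function exists are the \emph{Steklov--Dirichlet eigenvalues}. They form a discrete set, and the smallest one is positive. It is known that the smallest eigenvalue is largest when the balls are concentric. The question, posed by Hong, Lim and Seo \cite{HLS}, is whether it decreases monotonically as $t$ increases from $0$ to $r_2-r_1$, for all $n\ge2$ and all radii. We show that it does, strictly.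

If $u$ is an eigenfunction for the data $(r_1,r_2,t)$ with eigenvalue $\sigma$, then $u(r_2x)$ is an eigenfunction for $(r_1/r_2,1,t/r_2)$ with eigenvalue $r_2\sigma$. We therefore take $r_2=1$ throughout and write $a\in(0,1)$ for the inner radius. With $B(x,r)$ the open ball of radius $r$ about $x$, put
\[
T=1-a,\quad B=B(0,1),\quad S=\partial B,\quad D_t=B(te_1,a),\quad \Gamma_t=\partial D_t,\quad \Omega_t=B\setminus\overline{D_t}.
\]
The eigenvalue problem is
\begin{equation}\label{eq:steklov}
\Delta u=0\ \text{ in }\Omega_t,\qquad u=0\ \text{ on }\Gamma_t,\qquad \partial_\nu u=\sigma u\ \text{ on }S,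
\end{equation}
and its first eigenvalue is
\begin{equation}\label{eq:rayleigh}
\sigma(t)=\min\Big\{\int_{\Omega_t}|\nabla v|^2\Big/\int_Sv^2\ :\ v\in H^1(\Omega_t),\ v=0\text{ on }\Gamma_t,\ v|_S\ne0\Big\}.
\end{equation}
Thus $1/\sigma(t)$ is the best constant in the inequality $\int_Sv^2\le C\int|\nabla v|^2$ for functions that vanish on the hole. Without a hole the constants violate every such inequality, so $\sigma(t)$ measures how firmly the hole holds down the values on the outer sphere. For $t=0$ the first eigenfunction is radial (Lemma~\ref{lem:ground}). It is $\ln(|x|/a)$ if $n=2$ and $a^{2-n}-|x|^{2-n}$ if $n\ge3$, so $\sigma(0)=1/\ln(1/a)$ and $\sigma(0)=(n-2)/(a^{2-n}-1)$, respectively. Before scaling, the planar value is $\big(r_2(\ln r_2-\ln r_1)\big)^{-1}$.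

What should one expect for $t>0$? On the line, $\Omega_t$ would be two intervals of lengths $T+t$ and $T-t$; the first eigenfunction is linear on the longer one and zero on the shorter one, and $\sigma(t)=1/(T+t)$ decreases. This suggests that the eigenfunction shifts its weight to the side far from the hole, where boundary values are cheap. For $n\ge2$, however, $\Omega_t$ is connected, the eigenfunction is positive on all of $S$, and near $e_1$ it has to climb from $0$ to its boundary value across a gap that narrows as $t$ grows. The two effects compete. The domains $\Omega_t$ are not nested, so inclusion of the spaces of test functions does not decide between them.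

\begin{theorem}\label{thm:main}
The function $\sigma$ is differentiable on $[0,T)$, $\sigma'(0)=0$, and $\sigma'(t)<0$ for all $t\in(0,T)$. Hence $\sigma$ is strictly decreasing on $[0,T)$.
\end{theorem}

The proof gives information on the eigenfunction. For $x\ne se_1$ let $\phi_s(x)\in[0,\pi]$ be the angle between $x-se_1$ and $e_1$, the \emph{polar angle} of $x$ about $se_1$.

\begin{theorem}\label{thm:shape}
Let $0<t<T$ and let $u>0$ be a first eigenfunction of \eqref{eq:steklov}, with $\sigma=\sigma(t)$.
\begin{itemize}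
\item[(a)] Let $s\in[0,t]$. If $x,y\in\Omega_t$ satisfy $|x-se_1|=|y-se_1|>0$ and $\phi_s(x)<\phi_s(y)$, then $u(x)<u(y)$. In particular $u(x)<u(x')$ for $x\in\Omega_t$ with $x_1>t$, where $x'$ is the reflection of $x$ in the hyperplane $\{x_1=t\}$. The bound $s\le t$ is sharp: the first statement fails for every $s>t$.
\item[(b)] On $\Gamma_t$, $|\nabla u|$ is a strictly increasing function of $\phi_t$.
\item[(c)] On $S$, with $x_1=\cos\theta$, the function $u/(1-t\cos\theta)^\sigma$ is strictly increasing in $\theta\in[0,\pi]$. In particular $u(-e_1)/u(e_1)>\big(\frac{1+t}{1-t}\big)^\sigma$.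
\item[(d)] The function $\sigma$ maps $[0,T)$ bijectively onto $(\sigma^*,\sigma(0)]$, where
\[
\sigma^*=\min\Big\{\int_B|\nabla v|^2\Big/\int_Sv^2\ :\ v\in H^1(B),\ v=0\text{ a.e.\ in }D_T,\ v|_S\ne0\Big\}>0
\]
is the eigenvalue of the internally tangent configuration. Thus the bounds $\sigma^*<\sigma(t)\le\sigma(0)$ on $[0,T)$ are sharp.
\end{itemize}
\end{theorem}

Figure~\ref{fig:arcs} illustrates (a). The method also applies when the eigenvalue sits in the equation and the boundary coefficient is fixed. For $\alpha\ge0$ let $\lambda_\alpha(t)$ be the first eigenvalue of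
\begin{equation}\label{eq:robin}
-\Delta u=\lambda u\ \text{ in }\Omega_t,\qquad u=0\ \text{ on }\Gamma_t,\qquad \partial_\nu u=\alpha u\ \text{ on }S .
\end{equation}

\begin{theorem}\label{thm:robin}
Let $\alpha\ge0$. Then $\lambda_\alpha$ is differentiable on $[0,T)$, and $\lambda_\alpha'(t)<0$ at every $t\in(0,T)$ with $\lambda_\alpha(t)\ge0$. In particular $\lambda_0$, the first eigenvalue with Dirichlet condition on $\Gamma_t$ and Neumann condition on $S$, is strictly decreasing on $[0,T)$. For $\alpha>0$, $\lambda_\alpha$ is strictly decreasing on the initial interval $\{t\in[0,T):\sigma(t)\ge\alpha\}$.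
\end{theorem}

Problem \eqref{eq:steklov} is \eqref{eq:robin} with $\lambda=0$ and $\alpha=\sigma$, so we treat both problems at once. A reader interested only in Theorem~\ref{thm:main} may set $\lambda=0$ and $\alpha=\sigma(t)$ everywhere. Section~\ref{sec:derivative} reduces the sign of the derivative to Theorem~\ref{thm:shape}(b), Section~\ref{sec:model} introduces the angular derivatives and computes them by hand near the concentric planar annulus, and Sections~\ref{sec:lift}--\ref{sec:slide} determine their sign in general.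

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.8]
\draw[thick] (0,0) circle (1);
\filldraw[thick,fill=gray!25] (0.45,0) circle (0.35);
\draw[dashed] (-1.15,0) -- (1.15,0) node[right] {$x_1$};
\fill (0,0) circle (0.015) node[below left] {$0$};
\fill (0.2,0) circle (0.015) node[below] {$\,se_1$};
\fill (0.45,0) circle (0.015) node[below right] {$te_1$};
\draw[->] (0.2,0) ++(51:0.45) arc (51:176:0.45);
\draw[->] (0.2,0) ++(0:0.7) arc (0:176:0.7);
\draw[->] (0.2,0) ++(96:1) arc (96:176:1);
\end{tikzpicture}
\caption{The unit ball with a hole (gray) centered at $te_1$, and three arcs of circles centered at a point $se_1$ with $0\le s\le t$. An arc that starts between the two spheres stays there as the angle from the positive $x_1$-direction grows. The positive first eigenfunction increases along the arrows.}\label{fig:arcs}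
\end{figure}

\section{Ground states}\label{sec:ground}

We allow $t$ to be negative; the reflection $x_1\mapsto-x_1$ shows that $\sigma$ and $\lambda_\alpha$ are even functions on $(-T,T)$. For $v\in H^1(B)$ put
\[
\mathcal{E}(v)=\int_B|\nabla v|^2,\qquad \mathcal{B}(v)=\int_Sv^2,\qquad \mathcal{M}(v)=\int_Bv^2,
\]
and for $|t|\le T$ let $H_t=\{v\in H^1(B):v=0\text{ a.e.\ in }D_t\}$. For $|t|<T$, extension by zero identifies the functions in $H^1(\Omega_t)$ with zero trace on $\Gamma_t$ with the elements of $H_t$. We use four standard facts.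
\begin{itemize}
\item[(F1)] \emph{Compactness.} The trace $H^1(B)\to L^2(S)$ and the inclusion $H^1(B)\to L^2(B)$ are compact. So $\mathcal{B}$ and $\mathcal{M}$ are continuous, and $\mathcal{E}$ is lower semicontinuous, along weakly convergent sequences in $H^1(B)$.
\item[(F2)] \emph{Absolute values.} If $v\in H^1(B)$, then $|v|\in H^1(B)$, and $\mathcal{E},\mathcal{B},\mathcal{M}$ take the same values at $v$ and at $|v|$.
\item[(F3)] \emph{Regularity.} For $|t|<T$ a weak solution of \eqref{eq:robin} lies in $C^\infty(\overline{\Omega_t})$ and is a classical solution, because $\Gamma_t$ and $S$ are smooth and disjoint and each carries a single type of boundary condition.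
\item[(F4)] \emph{Strong maximum principle and Hopf's lemma.} Let $G$ be a bounded connected open set with smooth boundary, let $\lambda\in\mathbb{R}$, and let $w\in C^2(\overline G)$ satisfy $w\ge0$, $w\not\equiv0$ and $-\Delta w=\lambda w$. Then $w>0$ in $G$, and at every boundary point where $w=0$ the outward normal derivative of $w$ is negative. The sign of $\lambda$ is irrelevant here, since $\Delta w-\max(-\lambda,0)\,w\le0$.
\end{itemize}
The divergence theorem for the field $xv^2$ gives $\mathcal{B}(v)=n\mathcal{M}(v)+2\int_Bv\,x\cdot\nabla v$. Bounding the last term by $\varepsilon\mathcal{E}+\varepsilon^{-1}\mathcal{M}$ we obtain, for $v\in H^1(B)$ and $\varepsilon>0$, and with $\varepsilon=2/n$ in the second inequality,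
\begin{equation}\label{eq:trace}
\mathcal{B}\le\varepsilon\,\mathcal{E}+(n+\varepsilon^{-1})\,\mathcal{M},\qquad \mathcal{M}\le\tfrac2n\,\mathcal{B}+\tfrac4{n^2}\,\mathcal{E}.
\end{equation}

The first eigenvalues are
\[
\sigma(t)=\min\{\mathcal{E}(v):v\in H_t,\ \mathcal{B}(v)=1\},\qquad \lambda_\alpha(t)=\min\{\mathcal{E}(v)-\alpha\mathcal{B}(v):v\in H_t,\ \mathcal{M}(v)=1\},
\]
and $\sigma^*$ is the first minimum with $t=T$. The minima are attained. A minimizing sequence is bounded in $H^1(B)$, by the second inequality in \eqref{eq:trace} for $\sigma$ and $\sigma^*$, and by the first, in the form $\alpha\mathcal{B}\le\frac12\mathcal{E}+C\mathcal{M}$, for $\lambda_\alpha$; by (F1) a weak limit lies in $H_t$, satisfies the constraint and is a minimizer. If $v\in H_t$ and $\mathcal{E}(v)=0$, then $v$ is a constant that vanishes on $D_t$, so $v=0$. Hence $\sigma(t)$, $\sigma^*$ and $\lambda_0(t)$ are positive.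

Fix $|t|<T$. In the \emph{Steklov case} let $(\alpha,\lambda)=(\sigma(t),0)$; in the \emph{Robin case} let $\alpha\ge0$ be given and $\lambda=\lambda_\alpha(t)$. In both cases
\[
J=\mathcal{E}-\alpha\mathcal{B}-\lambda\mathcal{M}\ge0\quad\text{on }H_t,
\]
and $J$ vanishes at the minimizers. We write $\Omega$, $\Gamma$ for $\Omega_t$, $\Gamma_t$. Let $N=(x-te_1)/a$ be the unit normal on $\Gamma$ that points \emph{into} $\Omega$, and let $u_N$ denote the derivative of $u$ in the direction $N$.

\begin{lemma}\label{lem:ground}
The set $\{v\in H_t:J(v)=0\}$ is a line, spanned by a solution $u\in C^\infty(\overline\Omega)$ of \eqref{eq:robin} with $u>0$ on $\Omega\cup S$ and $u_N>0$ on $\Gamma$. The function $u$ is invariant under every orthogonal map that preserves $\Omega$.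
\end{lemma}

\begin{proof}
A nonnegative quadratic form satisfies the Cauchy--Schwarz inequality, so $J(v)=0$ holds if and only if $\int_\Omega\nabla v\cdot\nabla\zeta-\alpha\int_Sv\zeta-\lambda\int_\Omega v\zeta=0$ for all $\zeta\in H_t$. The zero set of $J$ is therefore the linear space of weak solutions of \eqref{eq:robin}, which are smooth by (F3). Let $v\ne0$ be in this space. By (F2) so is $|v|$, and $\Omega$ is connected because $n\ge2$, so $|v|>0$ in $\Omega$ by (F4). In a space of dimension at least two some nonzero element would vanish at a given point of $\Omega$. So the space is a line, spanned by some $u$ with $u>0$ in $\Omega$. At a zero of $u$ on $S$, (F4) would give $\partial_\nu u<0=\alpha u$, against the boundary condition. On $\Gamma$ the outward normal is $-N$, and (F4) gives $u_N>0$. If an orthogonal map $P$ preserves $\Omega$, then $u\circ P$ is a positive zero of $J$ with the same $L^2$ norm as $u$, so $u\circ P=u$.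
\end{proof}

We call $u$ the \emph{ground state}. It is invariant under the group $O(n-1)$ acting on $(x_2,\dots,x_n)$, so it is a function of $x_1$ and $\rho=|(x_2,\dots,x_n)|$. We write $u_1,u_\rho$ for its partial derivatives in these variables.

\section{The derivative with respect to $t$}\label{sec:derivative}

Let $\mu$ denote $\sigma$ in the Steklov case and $\lambda_\alpha$ in the Robin case, and let $\mathcal{W}$ denote $\mathcal{B}$ and $\mathcal{M}$, respectively. To differentiate $\mu$ we pull all problems back to one fixed space. No differentiability of the ground state in $t$ is needed: comparing each minimizer in the other's quotient traps the difference quotient, and simplicity makes the two bounds agree in the limit.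

\begin{lemma}\label{lem:derivative}
The function $\mu$ is differentiable on $(-T,T)$. If the ground state $u$ at $t$ is normalized by $\mathcal{W}(u)=1$, then
\begin{equation}\label{eq:hadamard}
\mu'(t)=\int_\Gamma u_N^2\,N_1\,dS .
\end{equation}
\end{lemma}

\begin{proof}
Fix $t$, take $V\in C_c^\infty(B;\mathbb{R}^n)$ with $V=e_1$ near $\overline{D_t}$, and let $\Psi_\tau=\mathrm{id}+\tau V$. For small $|\tau|$ this is a diffeomorphism of $B$ that translates $D_t$ onto $D_{t+\tau}$ and is the identity near $S$. So $v\mapsto v\circ\Psi_\tau^{-1}$ maps $H_t$ onto $H_{t+\tau}$ and preserves $\mathcal{B}$, and it turns $\mathcal{E}$ and $\mathcal{M}$ into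
\[
\mathcal{E}_\tau(v)=\int_\Omega\big|(D\Psi_\tau)^{-\mathsf T}\nabla v\big|^2\det D\Psi_\tau,\qquad \mathcal{M}_\tau(v)=\int_\Omega v^2\det D\Psi_\tau .
\]
Thus $\mu(t+\tau)=\min Q_\tau$ over $\{v\in H_t:\mathcal{W}(v)=1\}$, where $Q_\tau=\mathcal{E}_\tau/\mathcal{B}$ or $Q_\tau=(\mathcal{E}_\tau-\alpha\mathcal{B})/\mathcal{M}_\tau$. Uniformly in $x$ we have $\det D\Psi_\tau=1+\tau\operatorname{div}V+O(\tau^2)$ and $(D\Psi_\tau)^{-1}=I-\tau DV+O(\tau^2)$. Hence $|\mathcal{E}_\tau-\mathcal{E}-\tau\dot{\mathcal{E}}|\le C\tau^2\mathcal{E}$ and $|\mathcal{M}_\tau-\mathcal{M}-\tau\dot{\mathcal{M}}|\le C\tau^2\mathcal{M}$, with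
\[
\dot{\mathcal{E}}(v)=\int_\Omega\Big(\operatorname{div}V\,|\nabla v|^2-2\sum_{i,j}\partial_jV_i\,\partial_iv\,\partial_jv\Big),\qquad \dot{\mathcal{M}}(v)=\int_\Omega v^2\operatorname{div}V .
\]
Consider a set $\Sigma_K=\{v\in H_t:\mathcal{W}(v)=1,\ \mathcal{E}(v)\le K\}$. It is bounded in $H^1(B)$ by \eqref{eq:trace}, and on it, uniformly,
\[
Q_\tau=Q_0+\tau\dot Q+O(\tau^2),\qquad \dot Q=\dot{\mathcal{E}}\ \text{ (Steklov)},\qquad \dot Q=\dot{\mathcal{E}}-Q_0\dot{\mathcal{M}}\ \text{ (Robin)}.
\]
The functional $\dot Q$ is bounded on $\Sigma_K$ and continuous in the $H^1$ norm.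

Let $u_\tau\ge0$ be the minimizer of $Q_\tau$ with $\mathcal{W}(u_\tau)=1$. For small $|\tau|$ the ratios $\mathcal{E}_\tau/\mathcal{E}$ and $\mathcal{M}_\tau/\mathcal{M}$ lie in $[\frac12,2]$, and the $u_\tau$ lie in a fixed $\Sigma_K$. Indeed, in the Steklov case $\mathcal{E}(u_\tau)\le2Q_\tau(u_\tau)\le2Q_\tau(u)\le4\mathcal{E}(u)$. In the Robin case $\alpha\mathcal{B}\le\frac14\mathcal{E}+C\mathcal{M}$ gives $\frac14\mathcal{E}(u_\tau)-C\le Q_\tau(u_\tau)\mathcal{M}_\tau(u_\tau)\le2|Q_\tau(u)|$, which is bounded. From $\mu(t+\tau)\le Q_\tau(u)$ and $\mu(t)\le Q_0(u_\tau)$ we get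
\begin{equation}\label{eq:sandwich}
\tau\dot Q(u_\tau)+O(\tau^2)\le\mu(t+\tau)-\mu(t)\le\tau\dot Q(u)+O(\tau^2).
\end{equation}
So $\mu(t+\tau)\to\mu(t)$, and $Q_0(u_\tau)=\mu(t+\tau)+O(\tau)\to\mu(t)$. By (F1) a weak limit $w$ of $u_{\tau}$ along a sequence $\tau\to0$ satisfies $w\ge0$, $\mathcal{W}(w)=1$ and $Q_0(w)\le\mu(t)$, so $w=u$ by Lemma~\ref{lem:ground}. Hence $u_\tau\to u$ weakly. Since $Q_0(u_\tau)\to Q_0(u)$ and $\mathcal{B}(u_\tau)\to\mathcal{B}(u)$, also $\mathcal{E}(u_\tau)\to\mathcal{E}(u)$, and the convergence is strong. Then $\dot Q(u_\tau)\to\dot Q(u)$, and \eqref{eq:sandwich} gives $\mu'(t)=\dot Q(u)=\dot{\mathcal{E}}(u)-\lambda\dot{\mathcal{M}}(u)$ in both cases.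

Let $X=|\nabla u|^2V-2(V\cdot\nabla u)\nabla u$. In $\operatorname{div}X$ the two terms $\pm2\sum V_i\,\partial_i\partial_ju\,\partial_ju$ cancel, and what remains is the integrand of $\dot{\mathcal{E}}(u)$ plus $-2(V\cdot\nabla u)\Delta u=\lambda V\cdot\nabla(u^2)$. Therefore $\mu'(t)=\int_\Omega\operatorname{div}(X-\lambda u^2V)$. On $S$ we have $V=0$. On $\Gamma$ we have $u=0$, $\nabla u=u_NN$ and $V=e_1$, and the outward normal is $-N$, so the boundary integrand is $-X\cdot N=-u_N^2N_1+2u_N^2N_1=u_N^2N_1$.
\end{proof}

On $\Gamma$, $u_N$ is a function of $\phi=\phi_t$, and $N_1=\cos\phi$. The reflection in $\{x_1=t\}$ preserves $\Gamma$ and exchanges $\phi$ with $\pi-\phi$, so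
\begin{equation}\label{eq:pairing}
\mu'(t)=\int_{\Gamma\cap\{N_1>0\}}\big(u_N(\phi)^2-u_N(\pi-\phi)^2\big)\cos\phi\,dS .
\end{equation}
It is therefore enough to prove that, for $t>0$, the positive function $u_N$ is strictly increasing in $\phi$: the ground state leaves the hole more steeply on the side that faces \emph{away} from the narrow gap.

\section{Angular derivatives, and a computation in the plane}\label{sec:model}

A direct way to compare $u_N(\phi)$ with $u_N(\pi-\phi)$ would be to show that $u(x')-u(x)>0$ in $\Omega\cap\{x_1>t\}$, with $x'$ the reflected point. This difference vanishes on $\Gamma$ and on the hyperplane. But for $x\in S$ with $x_1>t$ the point $x'$ is interior to $B$, and the boundary condition says nothing about $u(x')$. We use infinitesimal rotations instead. In polar coordinates $x_1-s=R\cos\phi$, $\rho=R\sin\phi$ about $se_1$, the angular derivative is $\partial_\phi u=(x_1-s)u_\rho-\rho u_1$. It vanishes on the axis, so we divide by $\rho$ and set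
\begin{equation}\label{eq:defk}
g=\frac{u_\rho}{\rho},\qquad k_s=\frac{(x_1-s)u_\rho-\rho u_1}{\rho}=k_0-sg,\qquad k_0=x_1g-u_1 .
\end{equation}
Two centers are special. Rotation about $te_1$ is tangent to $\Gamma$, and $k_t$ controls $\partial_\phi u_N$; this is the function we need. Rotation about $0$ is tangent to $S$, so it preserves the boundary condition there; $k_0$ is the function we can handle. The family $k_s$, affine in $s$, joins them.

The mechanism is visible to first order in $t$ in the planar Steklov problem. The following computation is formal, and the proofs do not use it. Let $n=2$, let $(r,\theta)$ be polar coordinates about $0$, and let $u_0=\ln(r/a)$, $L=\ln(1/a)$, $\sigma_0=1/L$. Suppose $u=u_0+tw+O(t^2)$. Since $\sigma$ is even and differentiable, $\sigma(t)=\sigma_0+o(t)$, so $w$ is harmonic with $w_r=\sigma_0w$ at $r=1$. At the point $te_1+aN$ of $\Gamma$ we have $r=a+t\cos\phi+O(t^2)$, so $u=0$ on $\Gamma$ becomes $w=-a^{-1}\cos\theta$ at $r=a$. Up to a multiple of $u_0$, which only changes the normalization, $w=(pr+q/r)\cos\theta$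 with
\[
p-q=\sigma_0(p+q),\qquad pa^2+q=-1,\qquad\text{so}\qquad p=-\frac{1+\sigma_0}{(1+a^2)-\sigma_0(1-a^2)} .
\]
On $\Gamma$, $\nabla u_0\cdot N=x\cdot N/|x|^2=a^{-1}-ta^{-2}\cos\phi+O(t^2)$ and $w_r=(p-qa^{-2})\cos\phi=(2p+a^{-2})\cos\phi$ to leading order, so
\[
u_N=a^{-1}+2pt\cos\phi+O(t^2).
\]
Everything depends on the sign of $p$. It is not automatic: if the outer condition were $u=L$ on $S$, then $w=0$ at $r=1$ would give $p+q=0$ and $p=1/(1-a^2)>0$, and the steeper side would be the one at the narrow gap. In the Steklov problem $p<0$ is equivalent to $\sigma_0<(1+a^2)/(1-a^2)$, that is, to $\tanh L<L$. The number $(1+a^2)/(1-a^2)$ is the eigenvalue of the function $(r-a^2/r)\sin\theta$, which is odd in $x_2$. So the sign comes from the fact that odd functions have a larger Rayleigh quotient than the ground state.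

Now take $s=\vartheta t$. To leading order $g=r^{-2}$ and $k_0=u_\theta/(r\sin\theta)=-t(p+qr^{-2})$, so to first order in $t$
\[
k_s=-t\Big(p+\frac{q+\vartheta}{r^2}\Big)=t\Big[-p\Big(1-\frac{a^2}{r^2}\Big)+\frac{1-\vartheta}{r^2}\Big].
\]
Three features carry over to the general case. First, $k_s$ is a combination of $1$ and $r^{-2}$, the radial harmonic functions of $\mathbb{R}^4$. Second, on the inner circle $k_s=(t-s)/a^2$ is positive exactly for $s<t$. Third, $p-q=\sigma_0(p+q)$ gives, at $r=1$,
\begin{equation}\label{eq:modelidentity}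
\partial_rk_s-(\sigma_0-1)k_s=t\big[2(q+\vartheta)+(\sigma_0-1)(p+q+\vartheta)\big]=(\sigma_0+1)s .
\end{equation}
These three facts pass the sign from $k_0$ to $k_t$ without the explicit formula. Suppose $k_0>0$ and increase $s$ until $k_s$ first has a zero. If $s<t$, the zero is not at $r=a$, and not inside by the maximum principle in $\mathbb{R}^4$. At $r=1$ it would force $\partial_rk_s\le0$, whereas \eqref{eq:modelidentity} gives $\partial_rk_s=(\sigma_0+1)s>0$.

\section{The lift to $\mathbb{R}^{n+2}$ and the sign of $k_0$}\label{sec:lift}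

From here to the end of Section~\ref{sec:slide}, $u$ is the ground state for a fixed $t\in(0,T)$, and in the Robin case we assume $\lambda\ge0$. In both cases $\alpha\ge0$, $\lambda\ge0$ and $\alpha+\lambda>0$, because $\sigma(t)>0$ and $\lambda_0(t)>0$.

The functions $x_2g=\partial_{x_2}u$ and $x_2k_0=x_1\partial_{x_2}u-x_2\partial_{x_1}u$ solve $-\Delta f=\lambda f$ in $\Omega$, since translations and rotations commute with $\Delta$. One could work with them in the half domain $\Omega\cap\{x_2>0\}$. But both vanish on $\{x_2=0\}$, so neither is bounded below by a positive constant, and Hopf's lemma is not available along the edges where the hyperplane meets the spheres. Dividing by $x_2$ removes both defects, at the price of two more dimensions. Let $\hat\Omega$ be the region in $\mathbb{R}^{n+2}=\mathbb{R}\times\mathbb{R}^{n+1}$ between the spheres $\hat\Gamma=\partial B(te_1,a)$ and $\hat S=\partial B(0,1)$. A function of $(x_1,\rho)$ is regarded as a function of $(x_1,y)\in\overline{\hat\Omega}$ through $\rho=|y|$; we keep the notation $\nu$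 and $N$ for the normals. Smoothness on the axis follows from Whitney's theorem (1943) that even smooth functions of $\rho$ are smooth functions of $\rho^2$. The consequence that we need has a short direct proof.

\begin{lemma}\label{lem:even}
Let $f\in C^\infty(\mathbb{R}^2)$ satisfy $f(x_1,-\rho)=f(x_1,\rho)$. Then $f_\rho/\rho$ extends to a smooth function $f^\sharp$ on $\mathbb{R}^2$ that is even in $\rho$, and $F(x_1,y)=f(x_1,|y|)$ is smooth on $\mathbb{R}\times\mathbb{R}^{n+1}$.
\end{lemma}

\begin{proof}
Since $f_\rho(x_1,0)=0$, we may take $f^\sharp(x_1,\rho)=\int_0^1f_{\rho\rho}(x_1,\xi\rho)\,d\xi$. We have $\partial_{x_1}F=f_1(x_1,|y|)$ and $\partial_{y_i}F=y_if^\sharp(x_1,|y|)$; for $y=0$ the second formula holds because $f(x_1,\rho)=f(x_1,0)+O(\rho^2)$. Both $f_1$ and $f^\sharp$ are smooth and even in $\rho$. So if $F\in C^m$ for all such $f$, then $F\in C^{m+1}$ for all such $f$, and induction from $m=0$ ends the proof.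
\end{proof}

\begin{lemma}\label{lem:lift}
The functions $u$, $g$ and $k_s$ $(s\in\mathbb{R})$ are smooth on $\overline{\hat\Omega}$, and $g$ and $k_s$ satisfy $-\Delta f=\lambda f$ in $\hat\Omega\subset\mathbb{R}^{n+2}$. On $\hat\Gamma$,
\begin{equation}\label{eq:inner}
g=\frac{u_N}{a},\qquad k_s=\frac{(t-s)\,u_N}{a}.
\end{equation}
\end{lemma}

\begin{proof}
Extend $u$ from $\overline\Omega$ to a smooth function on $\mathbb{R}^n$ and average over $O(n-1)$, which does not change it on $\overline\Omega$. The restriction $f(x_1,\rho)$ of the result to the points $(x_1,\rho,0,\dots,0)$, $\rho\in\mathbb{R}$, is smooth and even in $\rho$. Lemma~\ref{lem:even} applies to $f$, to $f^\sharp=g$ and to $f_1=u_1$, and $k_s=(x_1-s)g-u_1$.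

For $f=f(x_1,\rho)$ the Laplacian in $\mathbb{R}^n$ is $f_{11}+f_{\rho\rho}+\frac{n-2}\rho f_\rho$, and $\partial_{x_2}f=x_2f_\rho/\rho$. Hence
\[
\Delta(x_2f)=x_2\Delta f+2\,\partial_{x_2}f=x_2\Big(f_{11}+f_{\rho\rho}+\frac n\rho f_\rho\Big),
\]
and the bracket is the Laplacian of $f(x_1,|y|)$ in $\mathbb{R}\times\mathbb{R}^{n+1}$. Applied to $x_2g$ and $x_2k_0$ at the points $(x_1,\rho,0,\dots,0)$ with $\rho>0$, this gives the equation for $g$ and $k_0$ off the axis, and by continuity everywhere.

On the inner sphere $\nabla u=u_NN$ with $N=(x-te_1)/a$, so $u_\rho=u_N\rho/a$ and $u_1=u_N(x_1-t)/a$. Thus $g=u_N/a$ and $k_s=(x_1-s)g-u_1=(t-s)u_N/a$, off the axis and by continuity on it.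
\end{proof}

The next lemma is the general form of the inequality $\tanh L<L$. It is the only place after Lemma~\ref{lem:derivative} where minimality is used, beyond the signs of $u$ and $u_N$. The assumption $t>0$ is needed: for $t=0$ the ground state is radial and $k_0\equiv0$.

\begin{lemma}\label{lem:k0}
$k_0>0$ on $\overline{\hat\Omega}$.
\end{lemma}

\begin{proof}
Work first in $\Omega\subset\mathbb{R}^n$. Let $\Lambda=x_1\partial_{x_2}-x_2\partial_{x_1}$ and $\Phi=\Lambda u=x_2k_0$. The field $\Lambda$ is tangent to $S$ and commutes with $x\cdot\nabla$. Applying it to $x\cdot\nabla u-\alpha u$, which vanishes on $S$, gives $\partial_\nu\Phi=\alpha\Phi$ on $S$.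

Let $v=\max(x_2,0)\max(-k_0,0)$ on $\overline\Omega$. This function is Lipschitz, and it vanishes on $\Gamma$ because $k_0=tu_N/a>0$ there; extended by zero, it lies in $H_t$. Where $v>0$ we have $v=-\Phi$, and $\nabla v=0$ a.e.\ on $\{v=0\}$. So $\nabla\Phi\cdot\nabla v=-|\nabla v|^2$ a.e.\ and $\Phi v=-v^2$, and Green's formula gives
\[
-\mathcal{E}(v)=\int_\Omega\nabla\Phi\cdot\nabla v=\alpha\int_S\Phi v+\lambda\int_\Omega\Phi v=-\alpha\mathcal{B}(v)-\lambda\mathcal{M}(v).
\]
Thus $J(v)=0$, and $v$ is a multiple of $u$ by Lemma~\ref{lem:ground}. Since $v=0$ and $u>0$ in $\Omega\cap\{x_2<0\}$, we get $v=0$. So $k_0\ge0$ where $x_2>0$, and hence on $\overline{\hat\Omega}$, because $k_0$ is a continuous function of $(x_1,\rho)$.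

As $k_0>0$ on $\hat\Gamma$, (F4) gives $k_0>0$ in $\hat\Omega$. On $S$, $\partial_\nu(x_2k_0)=x_2k_0+x_2\partial_\nu k_0$ equals $\alpha x_2k_0$, so $\partial_\nu k_0=(\alpha-1)k_0$ on $\hat S$, by continuity also at the poles $\pm e_1$. At a zero of $k_0$ on $\hat S$ this gives $\partial_\nu k_0=0$, which contradicts (F4).
\end{proof}

\section{An identity on the outer sphere}\label{sec:identity}

For $s\ne0$ the rotation about $se_1$ is not tangent to $S$, and $k_s$ satisfies no homogeneous boundary condition. Its normal derivative involves $u_{rr}$. The equation, valid up to the boundary, expresses $u_{rr}$ through tangential derivatives of $u$, and these can be traded for $k_s$ and its tangential derivative. A multiple of $u$ is left over, and the point is that its coefficient has a sign. Use polar coordinates $x_1=r\cos\theta$, $\rho=r\sin\theta$, and write $c=\cos\theta$ and $h=1-sc$.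

\begin{lemma}\label{lem:identity}
Let $0\le s<1$. On $\hat S$,
\begin{equation}\label{eq:identity}
\partial_\nu k_s=\frac{s\sin\theta}{h}\,\partial_\theta k_s+(\gamma_s-n)\,k_s+s(\alpha\gamma_s+\lambda)\,u,
\end{equation}
where
\[
\gamma_s=\frac{\alpha(1-2sc+s^2)+(n-2)(1-sc)+1-s^2}{(1-sc)^2}>0 .
\]
\end{lemma}

\begin{proof}
We have $h\ge1-s>0$, $1-2sc+s^2\ge(1-s)^2>0$ and $1-s^2>0$, so $\gamma_s$ is continuous and positive. All terms in \eqref{eq:identity} are continuous in $\theta\in[0,\pi]$, so we may assume $\sin\theta\ne0$. Since $u_\theta=x_1u_\rho-\rho u_1$ and $u_\rho=\sin\theta\,u_r+r^{-1}c\,u_\theta$,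
\[
\varphi:=\rho k_s=u_\theta-s\big(\sin\theta\,u_r+r^{-1}c\,u_\theta\big).
\]
At $r=1$ the boundary condition gives $u_r=\alpha u$ and $u_{r\theta}=\alpha u_\theta$, and the equation $u_{rr}+\frac{n-1}ru_r+r^{-2}\big(u_{\theta\theta}+(n-2)\cot\theta\,u_\theta\big)=-\lambda u$ gives
\[
u_{rr}=-u_{\theta\theta}-(n-2)\cot\theta\,u_\theta-\big((n-1)\alpha+\lambda\big)u .
\]
Hence, at $r=1$,
\begin{align}
\varphi&=h\,u_\theta-s\alpha\sin\theta\,u,\label{eq:phi}\\
\varphi_\theta&=h\,u_{\theta\theta}-s(\alpha-1)\sin\theta\,u_\theta-s\alpha c\,u,\label{eq:phitheta}\\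
\varphi_r&=\alpha u_\theta-s\sin\theta\,u_{rr}-sc(\alpha-1)u_\theta\notag\\
&=s\sin\theta\,u_{\theta\theta}+\big[\alpha h+(n-1)sc\big]u_\theta+s\sin\theta\big((n-1)\alpha+\lambda\big)u .\notag
\end{align}
Eliminate $u_{\theta\theta}$ by \eqref{eq:phitheta}:
\[
\varphi_r=\frac{s\sin\theta}h\varphi_\theta+\beta h\,u_\theta+s\sin\theta\Big(\alpha\Big[\frac{sc}h+n-1\Big]+\lambda\Big)u,\qquad \beta h=\frac{s^2(\alpha-1)\sin^2\theta}h+\alpha h+(n-1)sc .
\]
Then eliminate $hu_\theta=\varphi+s\alpha\sin\theta\,u$ by \eqref{eq:phi}:
\begin{equation}\label{eq:phir}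
\varphi_r=\frac{s\sin\theta}h\varphi_\theta+\beta\varphi+s\sin\theta\,(\alpha\gamma+\lambda)u,\qquad \gamma=\beta+\frac{sc}h+n-1 .
\end{equation}
Using $sc+h=1$,
\begin{align*}
h^2\gamma&=s^2(\alpha-1)\sin^2\theta+\alpha h^2+(n-1)h(sc+h)+sch\\
&=\alpha\big(s^2\sin^2\theta+h^2\big)+(n-1)h+sc-s^2\sin^2\theta-s^2c^2\\
&=\alpha(1-2sc+s^2)+(n-2)h+1-s^2,
\end{align*}
so $\gamma=\gamma_s$. Finally $\varphi=r\sin\theta\,k_s$, so at $r=1$ we have $\varphi_r=\sin\theta\,(k_s+\partial_rk_s)$ and $\varphi_\theta=ck_s+\sin\theta\,\partial_\theta k_s$. Dividing \eqref{eq:phir} by $\sin\theta$ gives \eqref{eq:identity} with the coefficient $\beta+sc/h-1=\gamma_s-n$ in front of $k_s$.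
\end{proof}

For $s=0$ the identity is the condition $\partial_\nu k_0=(\alpha-1)k_0$ found above. For $n=2$, $\lambda=0$ and $u=u_0+tw$, its first-order part is \eqref{eq:modelidentity}, because $\gamma_0=\sigma_0+1$ and $\sigma_0u_0=1$ at $r=1$.

\section{Sliding the center of rotation}\label{sec:slide}

Identity \eqref{eq:identity} is used in the following form:
\begin{equation}\label{eq:nozero}
\text{if }0<s<1\text{ and }k_s\ge0\text{ on }\overline{\hat\Omega},\text{ then }k_s>0\text{ on }\hat S.
\end{equation}
Indeed, a zero $x_0\in\hat S$ is a minimum point of $k_s$ on $\overline{\hat\Omega}$, so $\sin\theta\,\partial_\theta k_s(x_0)=0$ and $\partial_\nu k_s(x_0)\le0$. But \eqref{eq:identity} gives $\partial_\nu k_s(x_0)=s(\alpha\gamma_s+\lambda)u(x_0)$, which is positive since $u>0$ on the outer sphere, $\gamma_s>0$, $\alpha,\lambda\ge0$ and $\alpha+\lambda>0$. This is the one place where $\lambda\ge0$ is used: it guarantees the sign of $\alpha\gamma_s+\lambda$. The condition $s<1$, which keeps $h$ and $\gamma_s$ positive, holds for the centers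 we need because $s\le t<T<1$.

\begin{proposition}\label{prop:key}
$k_t>0$ in $\hat\Omega\cup\hat S$, $k_t=0$ on $\hat\Gamma$, and $\partial_Nk_t>0$ on $\hat\Gamma$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:k0} the quotient $g/k_0$ is continuous on the compact set $\overline{\hat\Omega}$. Let $M$ be its maximum. By \eqref{eq:inner}, $g/k_0=1/t$ on $\hat\Gamma$, so $M\ge1/t$. Since $k_s=k_0(1-sg/k_0)$, the number $s=1/M\in(0,t]$ is the first value of the parameter at which $k_s$ has a zero: for this $s$, $k_s\ge0$ on $\overline{\hat\Omega}$ and $k_s(x_0)=0$ at a point $x_0$ where $g/k_0=M$. Suppose $s<t$. Then $k_s>0$ on $\hat\Gamma$ by \eqref{eq:inner}, $k_s>0$ in $\hat\Omega$ by (F4), and $k_s>0$ on $\hat S$ by \eqref{eq:nozero}, which leaves no room for $x_0$. So $s=t$ and $k_t\ge0$. Now $k_t=0$ on $\hat\Gamma$ by \eqref{eq:inner} and $k_t>0$ on $\hat S$ by \eqref{eq:nozero}. In particular $k_t\not\equiv0$, and (F4) gives $k_t>0$ in $\hat\Omega$ and $\partial_Nk_t>0$ on $\hat\Gamma$.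
\end{proof}

The argument uses that both boundary components are spheres: the outer one in Lemmas~\ref{lem:k0} and~\ref{lem:identity}, the inner one through the fact that $g/k_0$ is constant on $\hat\Gamma$, so that no zero appears there before $s=t$.

\begin{proposition}\label{prop:normal}
On $\Gamma$, $u_N$ is strictly increasing in $\phi=\phi_t\in[0,\pi]$, and $\mu'(t)<0$.
\end{proposition}

\begin{proof}
In polar coordinates $(R,\phi)$ about $te_1$ we have $u_\phi=\rho k_t=R\sin\phi\,k_t$. Differentiate in $R$ at $R=a$, where $\partial_R=\partial_N$ and $k_t=0$: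
\[
\partial_\phi(u_N)=a\sin\phi\,\partial_Nk_t>0\qquad(0<\phi<\pi).
\]
Since $u_N>0$, the integrand in \eqref{eq:pairing}, where $\phi<\pi/2<\pi-\phi$, is negative.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:derivative}, $\sigma$ is differentiable on $(-T,T)$, and it is even, so $\sigma'(0)=0$. Proposition~\ref{prop:normal} in the Steklov case gives $\sigma'<0$ on $(0,T)$, and the mean value theorem gives strict monotonicity on $[0,T)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:robin}]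
Differentiability is Lemma~\ref{lem:derivative}, which needs no sign of $\lambda_\alpha$. If $t\in(0,T)$ and $\lambda_\alpha(t)\ge0$, Proposition~\ref{prop:normal} in the Robin case gives $\lambda_\alpha'(t)<0$. Both $\lambda_\alpha(t)\ge0$ and $\sigma(t)\ge\alpha$ say that $\mathcal{E}\ge\alpha\mathcal{B}$ on $H_t$, so they are equivalent. By Theorem~\ref{thm:main} the set $I=\{t\in[0,T):\sigma(t)\ge\alpha\}$ is an initial interval of $[0,T)$, possibly empty or everything, and $I=[0,T)$ for $\alpha=0$. Since $\lambda_\alpha$ is continuous on $I$ and $\lambda_\alpha'<0$ on $I\setminus\{0\}$, it is strictly decreasing on $I$.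
\end{proof}

\section{The eigenfunction and the range of $\sigma$}\label{sec:shape}

We prove Theorem~\ref{thm:shape}; here $\lambda=0$ and $\alpha=\sigma=\sigma(t)$.

\begin{proof}[Proof of (a), (b) and (c)]
(a) For $0\le s\le t$ we have $k_s=(1-\frac st)k_0+\frac stk_t>0$ in $\hat\Omega$. So in polar coordinates $(R,\phi)$ about $se_1$, on which alone $u$ depends, $u_\phi=\rho k_s>0$ in $\Omega$ off the axis. To integrate this inequality we need the arc to stay in $\Omega$. For fixed $R$,
\[
|x|^2=s^2+R^2+2sR\cos\phi,\qquad |x-te_1|^2=(t-s)^2+R^2-2(t-s)R\cos\phi .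
\]
As $\phi$ increases, the first quantity does not increase because $s\ge0$, and the second does not decrease because $s\le t$. So if $(R,\phi_s(x))$ represents a point of $\Omega$, then so does $(R,\phi)$ for every $\phi\in[\phi_s(x),\pi]$, and $u(x)<u(y)$ follows. If $x\in\Omega$ and $x_1>t$, then $\phi_t(x)<\pi/2$, and $x'$ has the same distance to $te_1$ and polar angle $\pi-\phi_t(x)>\phi_t(x)$; so $x'\in\Omega$ and $u(x)<u(x')$. For $s>t$, \eqref{eq:inner} gives $k_s<0$ on $\hat\Gamma$, hence near $\hat\Gamma$. Through a point of $\Omega$ off the axis and close to $\Gamma$ there is then a short arc about $se_1$ on which $u$ strictly decreases in $\phi_s$.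

(b) On $\Gamma$, $|\nabla u|=u_N$; apply Proposition~\ref{prop:normal}.

(c) By \eqref{eq:phi} with $s=t$, on $S$ and for $0<\theta<\pi$,
\[
\partial_\theta\big[\ln u-\sigma\ln(1-t\cos\theta)\big]=\frac{(1-t\cos\theta)u_\theta-t\sigma\sin\theta\,u}{(1-t\cos\theta)\,u}=\frac{\sin\theta\,k_t}{(1-t\cos\theta)\,u}>0 .
\]
Comparing $\theta=\pi$ with $\theta=0$ gives $u(-e_1)/(1+t)^\sigma>u(e_1)/(1-t)^\sigma$.
\end{proof}

\begin{proof}[Proof of (d)]
We saw in Section~\ref{sec:ground} that the minimum defining $\sigma^*$ is attained and positive. By Theorem~\ref{thm:main}, $\sigma$ is continuous and strictly decreasing, so it maps $[0,T)$ bijectively onto $(\ell,\sigma(0)]$ with $\ell=\lim_{t\to T}\sigma(t)$. We show $\ell=\sigma^*$.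

\emph{The inequality $\sigma^*\le\ell$.} Let $u^t\in H_t$ be the ground state with $\mathcal{B}(u^t)=1$. Then $\mathcal{E}(u^t)=\sigma(t)\le\sigma(0)$, so the $u^t$ are bounded in $H^1(B)$ by \eqref{eq:trace}. Let $v$ be a weak limit along a sequence $t\to T$. Every compact subset of $D_T$ lies in $D_t$ for $t$ close to $T$, so $v\in H_T$ by (F1), and also $\mathcal{B}(v)=1$ and $\mathcal{E}(v)\le\ell$.

\emph{The inequality $\ell\le\sigma^*$.} We want to move a test function for $D_T$ to one for $D_{T-\tau}$ without changing it near $S$. The deformation used in Lemma~\ref{lem:derivative} is not available, because $\overline{D_T}$ touches $S$ at $e_1$. We first make the test function vanish near $e_1$, which costs arbitrarily little energy because points have zero capacity for $n\ge2$.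

Let $v\in H_T$ with $\mathcal{B}(v)>0$. The truncations $\max(-m,\min(v,m))$ lie in $H_T$ and converge to $v$ in $H^1(B)$ as $m\to\infty$. Since $\mathcal{E}/\mathcal{B}$ is continuous at $v$ in the $H^1$ norm, it suffices to prove $\ell\le\mathcal{E}(v)/\mathcal{B}(v)$ for bounded $v$. For $j\ge2$ let $\eta_j$ equal $0$ for $|x-e_1|\le j^{-2}$, $\ln(j^2|x-e_1|)/\ln j$ for $j^{-2}\le|x-e_1|\le j^{-1}$, and $1$ for $|x-e_1|\ge j^{-1}$. With $|S|$ the area of the unit sphere,
\[
\int_B|\nabla\eta_j|^2\le\frac{|S|}{(\ln j)^2}\int_{j^{-2}}^{j^{-1}}r^{n-3}\,dr\le\frac{|S|}{(\ln j)^2}\int_{j^{-2}}^{j^{-1}}\frac{dr}r=\frac{|S|}{\ln j}\to0 .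
\]
So $\nabla(v\eta_j)-\nabla v=(\eta_j-1)\nabla v+v\nabla\eta_j\to0$ in $L^2(B)$, and $v\eta_j\to v$ in $H^1(B)$. We may therefore assume that $v=0$ a.e.\ in $D_T\cup Z$, where $Z=B\cap B(e_1,\delta)$ for some small $\delta>0$.

The set $K=\overline{D_T}\setminus B(e_1,\delta/2)$ is a compact subset of $B$. Take $V\in C_c^\infty(B;\mathbb{R}^n)$ with $V=e_1$ on an open neighborhood $G$ of $K$, and let $\Psi_\tau=\mathrm{id}+\tau V$, a diffeomorphism of $B$ for small $\tau>0$. We claim that $\Psi_\tau(D_{T-\tau})\subset D_T\cup Z$ if $\tau<\operatorname{dist}(K,\mathbb{R}^n\setminus G)$, $\tau<\delta/4$ and $\tau\max|V|<\delta/4$. Let $x\in D_{T-\tau}$, so that $x+\tau e_1\in D_T$. If $x\in G$, then $\Psi_\tau(x)=x+\tau e_1\in D_T$. If $x\notin G$, then $x+\tau e_1\notin K$, so $|x+\tau e_1-e_1|<\delta/2$ and $|x-e_1|<\frac34\delta$; hence $|\Psi_\tau(x)-e_1|<\delta$ and $\Psi_\tau(x)\in Z$. This proves the claim. Diffeomorphisms preserve null sets, so $v_\tau=v\circ\Psi_\tau\in H_{T-\tau}$. Moreover $v_\tau=v$ near $S$, and $\mathcal{E}(v_\tau)\to\mathcal{E}(v)$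 by a change of variables, since $D\Psi_\tau\to I$ uniformly. Thus $\sigma(T-\tau)\le\mathcal{E}(v_\tau)/\mathcal{B}(v)$, and $\tau\to0$ gives $\ell\le\mathcal{E}(v)/\mathcal{B}(v)$. Minimizing over $v$ gives $\ell\le\sigma^*$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{HLS}
Jiho Hong, Mikyoung Lim and Dong-Hwi Seo,
\emph{Shape monotonicity of the first Steklov-Dirichlet eigenvalue on eccentric annuli},
arXiv:2007.10147 (2020).

\end{thebibliography}
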